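\title{Weakly pseudoconvex boundaries without analytic varieties:\\ a counterexample to a conjecture of Rossi}

\begin{abstract}
Let $\mathcal D$ be a pseudoconvex domain with smooth boundary in a complex manifold of dimension $n\ge 3$, and let $\zeta$ be a boundary point near which the Levi form is everywhere degenerate. A conjecture of Rossi asserts that the boundary contains a complex analytic variety of positive dimension through $\zeta$. We show that this is false for every $n\ge3$, even for relatively compact domains in an arbitrary manifold, and even when the Levi form has rank at most one near $\zeta$. The counterexample is built from a Wermer-type closed set $E\subset\mathbb C^{n-1}$ that contains no analytic disk and a pluriharmonic function on $\mathbb C^{n-1}\setminus E$ that tends to $-\infty$ at $E$. The conclusion of the conjecture does hold on the open dense set where the Levi rank is locally constant.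
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathcal M$ is a complex manifold of pure dimension $n$ (Hausdorff, with a countable basis), smooth means $C^\infty$, and $\mathbb D$ is the unit disk in $\mathbb C$.

\subsection*{The Levi form}
A domain $\mathcal D\subset\mathcal M$ has \emph{smooth boundary} if every $p\in b\mathcal D$ has a neighborhood $U$ with a smooth real function $\rho$, a \emph{local defining function}, such that $\mathcal D\cap U=\{\rho<0\}$, $b\mathcal D\cap U=\{\rho=0\}$, and $d\rho\ne0$ on $b\mathcal D\cap U$. In local holomorphic coordinates $y_1,\dots,y_n$ write $\rho_j=\partial\rho/\partial y_j$ and $\rho_{j\bar k}=\partial^2\rho/\partial y_j\partial\bar y_k$. The \emph{complex tangent space}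
\[
T^{\mathbb C}_p(b\mathcal D)=\Big\{v\in\mathbb C^n:\ \sum_j\rho_j(p)v_j=0\Big\}
\]
has complex dimension $n-1$, and the \emph{Levi form} at $p$ is the restriction to it of the Hermitian form
\[
L_\rho(p)(v,v')=\sum_{j,k}\rho_{j\bar k}(p)\,v_j\,\overline{v'_k}.
\]
Another defining function has the form $g\rho$ with $g>0$ smooth, and $L_{g\rho}(p)=g(p)L_\rho(p)$ on $T^{\mathbb C}_p(b\mathcal D)$, because the remaining terms of $(g\rho)_{j\bar k}$ contain a factor $\rho$, $\rho_j$ or $\overline{\rho_k}$. So the signature of the Levi form, and in particular its rank, the \emph{Levi rank} at $p$, do not depend on $\rho$; they do not depend on the coordinates either. The domain is \emph{pseudoconvex} if the Levi form is positive semidefinite at every boundary point. A boundary point of a pseudoconvex domain is \emph{strictly pseudoconvex} if the Levi form is positive definite there, and \emph{weakly pseudoconvex} otherwise, that is, if the Levi rank is at most $n-2$. We write $\mathfrak B$ for the set of weakly pseudoconvex points, a closed subset of $b\mathcal D$, and $\operatorname{Int}(\mathfrak B)$ for its interior in $b\mathcal D$.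

\subsection*{Varieties in the boundary}
A \emph{complex analytic subset} of an open set $W\subset\mathcal M$ is a closed subset that is locally the common zero set of finitely many holomorphic functions. A \emph{variety of dimension at least one through $\zeta$} is a complex analytic subset $\mathcal V$ of some open neighborhood $W$ of $\zeta$ with $\zeta\in\mathcal V$ and $\dim_\zeta\mathcal V\ge1$; the last condition says that $\zeta$ is not an isolated point of $\mathcal V$. The following standard fact lets us test for varieties with disks. An analytic germ of positive dimension contains an irreducible one-dimensional germ, and such a germ has a Puiseux parametrization (see, e.g., \cite[\S6]{Chirka}). Hence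
\begin{equation}\label{eq:disk}
\begin{gathered}
\text{if $\mathcal V$ is a variety of dimension at least one through $\zeta$, there is}\\
\text{a nonconstant holomorphic map $\gamma:\mathbb D\to\mathcal V$ with $\gamma(0)=\zeta$.}
\end{gathered}
\end{equation}

The Levi form is an obstruction to such disks. If $\gamma:\mathbb D\to b\mathcal D$ is holomorphic, then applying $\partial/\partial t$ and $\partial^2/\partial t\,\partial\bar t$ to $\rho(\gamma(t))=0$ gives
\[
\gamma'(t)\in T^{\mathbb C}_{\gamma(t)}(b\mathcal D),\qquad L_\rho(\gamma(t))(\gamma'(t),\gamma'(t))=0 .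
\]
If $\gamma$ is nonconstant, then $\gamma'\neq0$ off a discrete set, so $\gamma(t)\in\mathfrak B$ off a discrete set, and $\gamma(\mathbb D)\subset\mathfrak B$ since $\mathfrak B$ is closed. Thus varieties in the boundary pass only through weakly pseudoconvex points.

The converse fails when $\mathfrak B$ is thin. For the domain $\{\operatorname{Re}\lambda+|x|^4<0\}$ in $\mathbb C^{n-1}\times\mathbb C$, the Levi form is the complex Hessian $2|x|^2\delta_{jk}+2\bar x_jx_k$ of $|x|^4$ (Lemma~\ref{lem:rigid}), which is positive definite for $x\ne0$. So $\mathfrak B=\{0\}\times i\mathbb R$, and a holomorphic map from $\mathbb D$ into a real line is constant. It is then natural to ask what happens when the Levi form degenerates on a whole open piece of the boundary, as for $\{\operatorname{Re}\lambda+|w|^2<0\}$ in $\mathbb C^3$ with coordinates $(z,w,\lambda)$, whose boundary is a union of complex lines parallel to the $z$-axis. This is the subject of the following conjecture of Rossi, slightly reformulated; we take the problem from Shcherbina's paper \cite{Shcherbina}.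

\begin{quote}
\textbf{Conjecture.} \emph{Let $\mathcal D$ be a pseudoconvex domain with smooth boundary in a complex manifold $\mathcal M$ of dimension at least $3$. Then through each point $\zeta\in\operatorname{Int}(\mathfrak B)$ there passes a variety $\mathcal V\subset b\mathcal D$ of dimension at least one.}
\end{quote}

There is good reason to expect a positive answer. Where the Levi rank is locally constant, the null spaces of the Levi form integrate to a foliation of the boundary by complex manifolds, and such points are dense in $\operatorname{Int}(\mathfrak B)$ (Theorem~\ref{thm:constant}). One would like to reach the remaining points as limits. But nothing in this argument controls the shape of the leaves as they approach a point where the rank jumps, and this is where the conjecture breaks.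

\subsection*{Results}
The conjecture is false in every dimension $n\ge3$. Recall that a smooth real function is \emph{plurisubharmonic} if its complex Hessian is positive semidefinite everywhere.

\begin{theorem}\label{thm:rigid}
Let $n\ge3$. There are a nonempty closed set $E\subset\mathbb C^{n-1}$ and a $C^\infty$ plurisubharmonic function $u\ge0$ on $\mathbb C^{n-1}$ with $\{u=0\}=E$ such that the domain
\[
\mathcal D_0=\{(x,\lambda)\in\mathbb C^{n-1}\times\mathbb C:\ \operatorname{Re}\lambda+u(x)<0\}
\]
is pseudoconvex with smooth boundary and has the following properties.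
\begin{enumerate}
\item[(a)] The Levi form has rank at most $1$ at every boundary point, so $\mathfrak B=\operatorname{Int}(\mathfrak B)=b\mathcal D_0$.
\item[(b)] No variety $\mathcal V\subset b\mathcal D_0$ of dimension at least one passes through any point of $X_0=E\times i\mathbb R\subset b\mathcal D_0$.
\item[(c)] Through every point of $b\mathcal D_0\setminus X_0$ there is a variety $\mathcal V\subset b\mathcal D_0$ of dimension $n-2$.
\end{enumerate}
\end{theorem}

The domain $\mathcal D_0$ is unbounded, but the phenomenon is local and occurs in every manifold.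

\begin{theorem}\label{thm:compact}
Every complex manifold $\mathcal M$ of dimension $n\ge3$ contains a relatively compact pseudoconvex domain $\mathcal D$ with smooth boundary and a point $\zeta\in b\mathcal D$ such that the Levi form of $b\mathcal D$ has rank at most $1$ at all boundary points near $\zeta$ (so $\zeta\in\operatorname{Int}(\mathfrak B)$), but no variety $\mathcal V\subset b\mathcal D$ of dimension at least one passes through $\zeta$.
\end{theorem}

The third theorem records what remains true. It is classical and is not used in the disproof; we include a proof because it shows where a counterexample has to live.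

\begin{theorem}\label{thm:constant}
Let $\mathcal D$ be a pseudoconvex domain with smooth boundary in a complex manifold of dimension $n\ge2$. If $\zeta\in\operatorname{Int}(\mathfrak B)$ and the Levi rank is constant near $\zeta$, then $b\mathcal D$ is foliated near $\zeta$ by complex submanifolds of positive dimension. Hence the conclusion of the conjecture holds on an open dense subset of $\operatorname{Int}(\mathfrak B)$. It holds on all of $\operatorname{Int}(\mathfrak B)$ if $n=2$, and at every point near which the Levi form vanishes identically.
\end{theorem}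

So in Theorem~\ref{thm:compact} ``rank at most $1$'' cannot be replaced by ``rank $0$'', and $n\ge3$ cannot be replaced by $n=2$.

\subsection*{Plan of the paper}
Theorem~\ref{thm:constant} is proved in Section~\ref{sec:constant}. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:rigid} to the existence of a closed set $E\subset\mathbb C^{n-1}$ that behaves like a complex hypersurface from the outside, in that a pluriharmonic function tends to $-\infty$ at it, and yet contains no analytic disk (Proposition~\ref{prop:pole}). Section~\ref{sec:compact} deduces Theorem~\ref{thm:compact}. The set $E$ is a Wermer-type set, the graph of an infinite multivalued sum of roots whose branch points are dense. Section~\ref{sec:model} works out the first two steps of the construction in $\mathbb C^2$, and Sections~\ref{sec:E} and~\ref{sec:nodisks} carry it out in general.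

\section{Constant Levi rank}\label{sec:constant}

We use the Frobenius theorem: a smooth subbundle $\mathcal N$ of the tangent bundle of a real manifold $M$ whose local sections are closed under the Lie bracket is tangent to a foliation, that is, near each point there are coordinates on $M$ whose slices (the local leaves) have tangent spaces $\mathcal N_p$. To apply it we express the null space of the Levi form in terms of brackets.

\begin{proof}[Proof of Theorem~\ref{thm:constant}]
Let $M$ be a neighborhood of $\zeta$ in $b\mathcal D$, contained in a coordinate chart, on which the Levi rank equals a constant $r$; since $\zeta\in\mathfrak B$, we have $r\le n-2$. Identify real tangent vectors with vectors $v\in\mathbb C^n$, write $L=L_\rho$, and put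
\[
H_p=T^{\mathbb C}_p(b\mathcal D),\qquad \mathcal N_p=\{v\in H_p:\ L(p)(v,v')=0\ \text{ for all }v'\in H_p\}.
\]
Both are complex subspaces of $\mathbb C^n$ contained in $T_pM$, and $\dim_{\mathbb C}\mathcal N_p=n-1-r\ge1$. Since the rank is constant, $\mathcal N$ is a smooth subbundle of $H$; this is the only use of the hypothesis.

Let $\alpha$ be the restriction of $i\,\partial\rho=i\sum_j\rho_j\,dy_j$ to $M$. It is a real form, because $2\operatorname{Re}\sum_j\rho_jv_j=d\rho(v)=0$ for $v\in T_pM$, and its kernel is $H$. Since $\rho_{jk}=\rho_{kj}$, we have $d\alpha=i\sum_{j,k}\rho_{j\bar k}\,d\bar y_k\wedge dy_j$, so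
\[
d\alpha(v,v')=i\big(L(v',v)-L(v,v')\big)=2\operatorname{Im}L(v,v').
\]
Replacing $v'$ by $iv'$ turns $\operatorname{Im}L(v,v')$ into $-\operatorname{Re}L(v,v')$. Hence $v\in H_p$ lies in $\mathcal N_p$ if and only if $d\alpha(v,v')=0$ for all $v'\in H_p$. For sections $X,Y$ of $H$ the formula $d\alpha(X,Y)=X\alpha(Y)-Y\alpha(X)-\alpha([X,Y])$ reduces to $d\alpha(X,Y)=-\alpha([X,Y])$. Therefore
\begin{equation}\label{eq:bracket}
\begin{gathered}
\text{a section $X$ of $H$ is a section of $\mathcal N$ if and only if}\\
\text{$[X,Y]$ is a section of $H$ for every local section $Y$ of $H$.}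
\end{gathered}
\end{equation}

Let $X_1,X_2$ be sections of $\mathcal N$ and $Y$ a section of $H$. By \eqref{eq:bracket}, $[X_1,X_2]$, $[X_1,Y]$ and $[X_2,Y]$ are sections of $H$, and then, by \eqref{eq:bracket} again, so are both terms on the right of the Jacobi identity
\[
[[X_1,X_2],Y]=[X_1,[X_2,Y]]-[X_2,[X_1,Y]].
\]
By \eqref{eq:bracket} once more, $[X_1,X_2]$ is a section of $\mathcal N$. So $\mathcal N$ is tangent to a foliation.

A local leaf $\Sigma$ is a smooth submanifold of $\mathbb C^n$ all of whose tangent spaces are complex subspaces of dimension $k=n-1-r$. Near $p\in\Sigma$, after a complex linear change of coordinates, $\Sigma$ is the graph of a smooth map $f$ from an open subset of $\mathbb C^k$ to $\mathbb C^{n-k}$. The tangent space of $\Sigma$ at $(b,f(b))$ is the graph of $df_b$; as it is a complex subspace, $df_b$ is complex linear, and $f$ is holomorphic. So $\Sigma$ is a complex submanifold of dimension $k\ge1$, and its part near $p$ is an analytic subset of a neighborhood of $p$ in $\mathcal M$.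

The set of points of $\operatorname{Int}(\mathfrak B)$ near which the rank is constant is open by definition. It is dense: in a nonempty open subset of $\operatorname{Int}(\mathfrak B)$ take a point where the rank is largest; the rank cannot drop near that point, since a nonzero minor stays nonzero, so it is constant there. If $n=2$, the rank is at most $n-2=0$ on $\mathfrak B$, hence constant on $\operatorname{Int}(\mathfrak B)$. If the Levi form vanishes identically near $\zeta$, then $\zeta\in\operatorname{Int}(\mathfrak B)$ and the rank is the constant $0$ near $\zeta$.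
\end{proof}

A counterexample must therefore have $n\ge3$ and a point at which the rank jumps. The simplest possibility is rank $0$ at the bad point and rank $1$ at some points arbitrarily close to it, and this is what we construct.

\section{Reduction to a pole set without disks}\label{sec:reduction}

\subsection*{Domains below a graph}
For domains of the form in Theorem~\ref{thm:rigid}, both the Levi form and the disks through the points where $u$ is smallest can be read off from $u$.

\begin{lemma}\label{lem:rigid}
Let $u$ be a smooth plurisubharmonic function on $\mathbb C^{n-1}$ and $\mathcal D_u=\{(x,\lambda):\operatorname{Re}\lambda+u(x)<0\}$.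
\begin{enumerate}
\item[(a)] $\mathcal D_u$ is a pseudoconvex domain with smooth boundary $\{\operatorname{Re}\lambda+u(x)=0\}$, and the Levi rank at $(x,\lambda)$ is the rank of the complex Hessian $(u_{j\bar k}(x))$.
\item[(b)] Suppose $u\ge0$. If $\gamma=(x,\lambda):\mathbb D\to b\mathcal D_u$ is holomorphic and $u(x(0))=0$, then $\lambda$ is constant and $x(\mathbb D)\subset\{u=0\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\rho=\operatorname{Re}\lambda+u(x)$. The map $(x,\lambda)\mapsto(x,\operatorname{Im}\lambda,\rho)$ is a diffeomorphism of $\mathbb C^n$ onto $\mathbb C^{n-1}\times\mathbb R\times\mathbb R$ that takes $\mathcal D_u$ to a half-space. So $\mathcal D_u$ is connected, its boundary is $\{\rho=0\}$, and $d\rho\ne0$. The complex tangent space $\{(v,v_\lambda):\sum_ju_jv_j+\frac12v_\lambda=0\}$ is parametrized by $v\in\mathbb C^{n-1}$, and in this parameter the Levi form is $\sum_{j,k}u_{j\bar k}(x)v_j\overline{v'_k}$.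

(b) The harmonic function $\operatorname{Re}\lambda(t)=-u(x(t))\le0$ vanishes at $t=0$. By the maximum principle it vanishes identically. So $u(x(t))\equiv0$, and the holomorphic function $\lambda$, having constant real part, is constant.
\end{proof}

We therefore look for a smooth plurisubharmonic $u\ge0$ whose complex Hessian is degenerate everywhere and whose zero set contains no disk. Degenerate Hessians arise from pluriharmonic functions. A smooth real function $\varphi$ on an open subset of $\mathbb C^{n-1}$ is \emph{pluriharmonic} if $\varphi_{j\bar k}=0$ for all $j,k$; equivalently, $\varphi$ is locally the real part of a holomorphic function. For example, $\log|P|$ is pluriharmonic where the holomorphic function $P$ has no zeros. A locally uniform limit of pluriharmonic functions is pluriharmonic, since these functions are harmonic and so their derivatives converge as well. For smooth $\chi:\mathbb R\to\mathbb R$ and smooth real $\varphi$ the chain rule gives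
\begin{equation}\label{eq:chain}
(\chi\circ\varphi)_{j\bar k}=\chi'(\varphi)\,\varphi_{j\bar k}+\chi''(\varphi)\,\varphi_j\,\overline{\varphi_k}.
\end{equation}
If $\varphi$ is pluriharmonic and $\chi$ is convex, the Hessian of $\chi\circ\varphi$ is positive semidefinite of rank at most $1$.

\begin{example}\label{ex:poly}
Let $P$ be a nonconstant polynomial on $\mathbb C^{n-1}$, $\varphi=\log|P|$ and $\chi(t)=e^{4t}$. Then $u=\chi\circ\varphi=|P|^4$ extends smoothly across $E=\{P=0\}$, and $u_{j\bar k}=4|P|^2P_j\overline{P_k}$. For $n\ge3$ every point of $b\mathcal D_u$ is weakly pseudoconvex. The Levi rank is $0$ over $E$ and $1$ where $P\ne0$ and $dP\neq0$, so it jumps over $E$. By Lemma~\ref{lem:rigid}(b), a disk in $b\mathcal D_u$ through a point over $E$ must lie in $E\times\{\lambda_0\}$. Such disks exist, but only because $E$ is a hypersurface and contains disks itself.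
\end{example}

The example uses one property of $E$ to produce $u$, namely that $\varphi\to-\infty$ at $E$, and a different property to produce disks. The heart of the paper is that the first can be had without the second.

\begin{proposition}\label{prop:pole}
Let $n\ge3$. There are a nonempty closed set $E\subset\mathbb C^{n-1}$ and a pluriharmonic function $\varphi$ on $\mathbb C^{n-1}\setminus E$ such that
\begin{enumerate}
\item[(i)] $\varphi(x)\to-\infty$ as $x\to x_0$, $x\notin E$, for every $x_0\in E$;
\item[(ii)] every holomorphic map $\gamma:\mathbb D\to\mathbb C^{n-1}$ with $\gamma(\mathbb D)\subset E$ is constant.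
\end{enumerate}
\end{proposition}

The proof occupies Sections~\ref{sec:E} and~\ref{sec:nodisks}.

\begin{remark}\label{rem:isolated}
The cheapest way to satisfy (ii), taking $E$ to be a point, is ruled out by (i). Suppose $x_0$ is an isolated point of $E$, and let $e_1,e_2$ be the first two coordinate vectors of $\mathbb C^{n-1}$. For small $r>0$ and small $\epsilon>0$ the disk $\{x_0+\epsilon e_1+te_2:|t|\le r\}$ misses $E$, so $\varphi(x_0+\epsilon e_1)$ is the mean of $\varphi$ over its boundary circle. As $\epsilon\to0$ this mean converges to the finite mean of $\varphi(x_0+te_2)$ over $|t|=r$, which contradicts (i).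
\end{remark}

\subsection*{Smoothing across the pole set}
The derivatives of $\varphi$ may blow up arbitrarily fast at $E$, so no fixed $\chi$ such as $e^{4t}$ can be expected to make $\chi\circ\varphi$ smooth. We build $\chi$ as a series of convex functions, each of which vanishes near $-\infty$, with coefficients adapted to $\varphi$. Let
\begin{equation}\label{eq:psi}
\psi(t)=\int_0^t(t-s)\,e^{-1/s}\,ds\quad(t>0),\qquad\psi(t)=0\quad(t\le0).
\end{equation}
Then $\psi''(t)=e^{-1/t}$ for $t>0$ and $\psi''(t)=0$ for $t\le0$. So $\psi$ is smooth, convex and nondecreasing on $\mathbb R$, and $\psi,\psi'>0$ on $(0,\infty)$.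

\begin{lemma}\label{lem:smooth}
Let $E\subset\mathbb C^{n-1}$ be closed and let $\varphi$ be pluriharmonic on $\mathbb C^{n-1}\setminus E$ with property \textup{(i)} of Proposition~\ref{prop:pole}. There is a smooth convex function $\chi>0$ on $\mathbb R$ such that the function $u$ equal to $\chi\circ\varphi$ off $E$ and to $0$ on $E$ is smooth on $\mathbb C^{n-1}$, and
\begin{equation}\label{eq:hessian}
u_{j\bar k}=\chi''(\varphi)\,\varphi_j\,\overline{\varphi_k}\ \text{ off }E,\qquad u_{j\bar k}=0\ \text{ on }E.
\end{equation}
In particular $u\ge0$, $\{u=0\}=E$, and $u$ is plurisubharmonic with complex Hessian of rank at most $1$ everywhere.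
\end{lemma}

\begin{proof}
For $\nu=1,2,\dots$ let $\chi_\nu(t)=\psi(t+\nu)$, and let $u_\nu$ equal $\chi_\nu\circ\varphi$ off $E$ and $0$ on $E$. By (i), each $x_0\in E$ has a neighborhood $U$ with $\varphi<-\nu$ on $U\setminus E$, and $u_\nu=0$ on $U$. So $u_\nu$ is smooth on $\mathbb C^{n-1}$, and all its derivatives vanish on $E$.

Choose $c_\nu>0$ so small that all partial derivatives of order at most $\nu$ of $c_\nu u_\nu$ on the ball $\{|x|\le\nu\}$, and of $c_\nu\chi_\nu$ on the interval $[-\nu,\nu]$, are bounded by $2^{-\nu}$ in absolute value. Then the series $u=\sum_\nu c_\nu u_\nu$ and $\chi=\sum_\nu c_\nu\chi_\nu$ converge uniformly on compact sets together with all their termwise derivatives. So $u$ and $\chi$ are smooth, $u=\chi\circ\varphi$ off $E$, and $u$ vanishes on $E$ with all its derivatives. The function $\chi$ is convex because each $\chi_\nu$ is, and $\chi(t)>0$ because $\chi_\nu(t)>0$ for $\nu>-t$. Formula \eqref{eq:hessian} follows from \eqref{eq:chain}.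
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rigid}, assuming Proposition~\ref{prop:pole}]
Take $E$ and $\varphi$ from Proposition~\ref{prop:pole}, $u$ and $\chi$ from Lemma~\ref{lem:smooth}, and $\mathcal D_0=\mathcal D_u$. By Lemma~\ref{lem:rigid}(a), $\mathcal D_0$ is pseudoconvex with smooth boundary and the Levi rank is at most $1$. Since $n\ge3$, we have $1<n-1$, so every boundary point is weakly pseudoconvex. This proves (a).

For (b), let $\zeta=(x_0,\lambda_0)$ with $x_0\in E$ and $\operatorname{Re}\lambda_0=0$; it lies in $b\mathcal D_0$ since $u(x_0)=0$. If a variety $\mathcal V\subset b\mathcal D_0$ of dimension at least one passed through $\zeta$, then \eqref{eq:disk} would give a nonconstant holomorphic $\gamma=(x,\lambda):\mathbb D\to b\mathcal D_0$ with $\gamma(0)=\zeta$. By Lemma~\ref{lem:rigid}(b), $\lambda$ is constant and $x(\mathbb D)\subset E$, and by Proposition~\ref{prop:pole}(ii), $x$ is constant. This is a contradiction.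

For (c), let $(x_0,\lambda_0)\in b\mathcal D_0\setminus X_0$. Then $x_0\notin E$, since otherwise $\operatorname{Re}\lambda_0=-u(x_0)=0$. On a small ball $U\subset\mathbb C^{n-1}\setminus E$ around $x_0$ write $\varphi=\operatorname{Re}h$ with $h$ holomorphic. If $h$ is nonconstant, let $A=\{x\in U:h(x)=h(x_0)\}$; as the zero set of a nonconstant holomorphic function on a ball in $\mathbb C^{n-1}$, it has dimension $n-2$ at each of its points. If $h$ is constant, let $A$ be the intersection of $U$ with a complex affine hyperplane through $x_0$. In both cases $u=\chi(\operatorname{Re}h)=u(x_0)=-\operatorname{Re}\lambda_0$ on $A$, so $\mathcal V=A\times\{\lambda_0\}$ is an analytic subset of $U\times\mathbb C$ of dimension $n-2$, contained in $b\mathcal D_0$ and passing through $(x_0,\lambda_0)$.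
\end{proof}

By \eqref{eq:hessian} the Levi rank is $0$ on $X_0$. By (b) and Theorem~\ref{thm:constant} it is not constant near any point of $X_0$, so every such point is a limit of points of rank $1$.

\section{A relatively compact example}\label{sec:compact}

To cut $\mathcal D_0$ off, we add to its defining function a plurisubharmonic term that vanishes on the unit ball and grows quadratically. The new function may have critical points on its zero level. We avoid them by passing to a nearby level, which inside the unit ball only translates the boundary in the $\lambda$-direction. Recall Sard's theorem: for a smooth real function $r$ on $\mathbb R^N$, almost every $c\in\mathbb R$ is a regular value, that is, $dr\ne0$ on $\{r=c\}$.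

\begin{proof}[Proof of Theorem~\ref{thm:compact}]
First let $\mathcal M=\mathbb C^n$. Take $E$, $u$, $\mathcal D_0$ from Theorem~\ref{thm:rigid} and translate in $x$ so that $0\in E$. With $\psi$ from \eqref{eq:psi} and $y=(x,\lambda)$ put
\[
r(y)=\operatorname{Re}\lambda+u(x)+\psi(|y|^2-1).
\]
By \eqref{eq:chain} the last term has complex Hessian $\psi'\delta_{jk}+\psi''\bar y_jy_k$ with $\psi',\psi''\ge0$, so $r$ is plurisubharmonic. By convexity $\psi(t)\ge\psi'(1)(t-1)$, and $u\ge0$, so $r(y)\ge-|y|+\psi'(1)(|y|^2-2)$. As $\psi'(1)>0$, all sublevel sets of $r$ are bounded.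

Let $c\in(0,1)$ be a regular value of $r$. For real $t\in(-1,1)$ we have $r(0,t)=t$. Let $\mathcal D$ be the connected component of $\{r<c\}$ that contains the segment $\{(0,t):-1<t<c\}$, and let $\zeta=(0,c)$. Then $\mathcal D$ is bounded, and $\zeta\in b\mathcal D$.

\emph{The boundary is smooth and pseudoconvex.} Let $q\in b\mathcal D$. Then $r(q)\le c$, and $r(q)<c$ is impossible, since a small ball around $q$ would lie in $\{r<c\}$ and meet $\mathcal D$, which forces $q\in\mathcal D$. So $r(q)=c$ and $dr(q)\ne0$. Take real coordinates near $q$ in which $r-c$ is the first coordinate, and let $U$ be a coordinate ball centered at $q$. The half-ball $U\cap\{r<c\}$ is connected and meets $\mathcal D$, so $\mathcal D\cap U=U\cap\{r<c\}$ and $b\mathcal D\cap U=U\cap\{r=c\}$. Thus $r-c$ is a local defining function, and the Levi form is positive semidefinite because $r$ is plurisubharmonic.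

\emph{The point $\zeta$.} On the open unit ball $B$, which contains $\zeta$, we have $r-c=\operatorname{Re}(\lambda-c)+u(x)$. So near $\zeta$ the domain $\mathcal D$ coincides with the translate $\mathcal D_0+(0,c)$, and $\zeta$ is the translate of $0\in X_0$. Parts (a) and (b) of Theorem~\ref{thm:rigid} concern only the germ of the boundary at the point, since the intersection of a variety through $\zeta$ with a smaller neighborhood is again a variety of the same dimension at $\zeta$. They give both claims about $\zeta$.

For a general $\mathcal M$, let $\Phi:U\to\mathbb C^n$ be a coordinate chart and $A(y)=y_0+\epsilon y$ an affine map with $A(\overline{\mathcal D})\subset\Phi(U)$. The set $\Phi^{-1}(A(\overline{\mathcal D}))$ is compact, hence closed in the Hausdorff space $\mathcal M$. So $\Phi^{-1}(A(\mathcal D))$ is relatively compact in $\mathcal M$ with boundary $\Phi^{-1}(A(b\mathcal D))$. All properties in the theorem are local and invariant under biholomorphisms.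
\end{proof}

\section{The model: square roots in $\mathbb C^2$}\label{sec:model}

It remains to prove Proposition~\ref{prop:pole}. This section explains the construction for $n=3$, where $E\subset\mathbb C^2$ with coordinates $(z,w)$; it is not used in the formal proof. A nonconstant disk $\gamma=(z,w)$ is either vertical ($z$ constant) or, near a point where $z'\ne0$, the graph $w=f(z)$ of a holomorphic function over a small disk in the $z$-plane. Vertical disks will be excluded by making the fibers of $E$ of area zero. The task is to exclude graphs over all small disks.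

\subsection*{One branch point}
The curve $Z_1=\{w^2=\varepsilon^2(z-a)\}$, the graph of $\pm\varepsilon\sqrt{z-a}$, contains the disk $t\mapsto(a+t^2,\varepsilon t)$ and contains graphs over disks that avoid $a$. It contains no graph over a disk centered at $a$, and neither does a definite neighborhood of it.

\begin{lemma}\label{lem:one}
Let $a\in\mathbb C$, $\varepsilon,r>0$, and let $f$ be holomorphic near $\{|z-a|\le r\}$. Then for some $z$ with $|z-a|=r$ the distance from $f(z)$ to the set $\{\pm\varepsilon\sqrt{z-a}\}$ is at least $\tau=(\sqrt2-1)\,\varepsilon\sqrt r$.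
\end{lemma}

\begin{proof}
Suppose the distance is less than $\tau$ at every point of the circle. The two points $\pm\varepsilon\sqrt{z-a}$ are $2\varepsilon\sqrt r$ apart, so on the circle
\[
|f^2-\varepsilon^2(z-a)|<\tau\,(\tau+2\varepsilon\sqrt r)=(\sqrt2-1)(\sqrt2+1)\,\varepsilon^2r=|\varepsilon^2(z-a)|.
\]
By Rouch\'e's theorem $f^2$ has exactly one zero in the disk, counted with multiplicity. But the zeros of $f^2$ have even multiplicity.
\end{proof}

\subsection*{Two branch points}
Now take $a_1\ne a_2$ and the four-valued function $\pm\varepsilon_1\sqrt{z-a_1}\pm\varepsilon_2\sqrt{z-a_2}$. Multiplying the four factors $w\pm A\pm B$ gives $(w^2-A^2-B^2)^2-4A^2B^2$, so its graph is the curve $Z_2=\{P_2=0\}$ with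
\[
P_2=\big(w^2-\varepsilon_1^2(z-a_1)-\varepsilon_2^2(z-a_2)\big)^2-4\varepsilon_1^2\varepsilon_2^2(z-a_1)(z-a_2).
\]
Fix radii $r_1>0$ and $0<r_2<|a_1-a_2|$, and let $\tau_l=(\sqrt2-1)\varepsilon_l\sqrt{r_l}$. Two things hold when $\varepsilon_2$ is small.

\emph{The old obstruction survives.} If $\varepsilon_2|z-a_2|^{1/2}<\tau_1$ on the circle $|z-a_1|=r_1$, then over this circle $Z_2$ stays within $\tau_1$ of $Z_1$, and Lemma~\ref{lem:one} excludes graphs in $Z_2$ over $\{|z-a_1|\le r_1\}$, with room to spare for further small terms.

\emph{A new obstruction appears.} On $\{|z-a_2|\le r_2\}$ the root $\sqrt{z-a_1}$ has a holomorphic branch $b$ without zeros. Assume $\sqrt2\,\varepsilon_2\sqrt{r_2}<\varepsilon_1\min|b|$, and suppose $f(z)$ is within $\tau_2$ of the fiber of $Z_2$ for all $z$ on the circle $|z-a_2|=r_2$. For each such $z$ there is a sign $\eta$ such that $f(z)-\eta\varepsilon_1b(z)$ is within $\tau_2$ of $\{\pm\varepsilon_2\sqrt{z-a_2}\}$. Then $|f(z)-\eta\varepsilon_1b(z)|<\tau_2+\varepsilon_2\sqrt{r_2}=\sqrt2\,\varepsilon_2\sqrt{r_2}<\varepsilon_1|b(z)|$, and this inequality cannot hold for both signs. So the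 circle is the disjoint union of two open sets, one for each sign, and $\eta$ is constant. Then $f-\eta\varepsilon_1b$ contradicts Lemma~\ref{lem:one}.

Continuing with a dense sequence $a_l$ and rapidly decreasing $\varepsilon_l$, we let $E$ be the graph of $\sum_l\pm\varepsilon_l\sqrt{z-a_l}$. Every small disk in the $z$-plane contains a branch point, and each branch point leaves an obstruction that later terms are too small to remove. In the general proof a compactness argument replaces the explicit constants $\tau_l$.

\subsection*{The potential}
The curve $Z_m$ given by the first $m$ terms has $2^m$ sheets, and $\varphi_m=2^{-m}\log|P_m|$ is the average of $\log|w-\text{sheet}|$ over the sheets. The normalization makes $\varphi_m$ converge away from $E$, but it weakens the poles: at a point at distance $T$ from one sheet we can only say $\varphi_m\le C+2^{-m}\log T$. For the limit to tend to $-\infty$ at $E$, we want this bound to tend to $-\infty$ when $T$ is the size $T_m$ of the tail $\sum_{l>m}$ of the series. A geometrically decaying tail gives $2^{-m}\log T_m\to0$, which is useless; the choice $T_m\le e^{-m2^m}$ gives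 $2^{-m}\log T_m\le-m$.

\subsection*{Higher dimensions}
For $n>3$ the product of the planar set with $\mathbb C^{n-3}$ contains lines, so the branching must involve every coordinate $z_1,\dots,z_{n-2}$. A new difficulty is that a disk may cross two branch loci $\{z_1=a_1\}$ and $\{z_2=a_2\}$ at the same time, and the two branchings may cancel. The disk $t\mapsto(a_1+\varepsilon_2^2t,\ a_2+\varepsilon_1^2t,\ 0)$ lies on the graph of $w=\pm\varepsilon_1\sqrt{z_1-a_1}\pm\varepsilon_2\sqrt{z_2-a_2}$, since $\varepsilon_1\varepsilon_2\sqrt t-\varepsilon_2\varepsilon_1\sqrt t=0$, although it crosses $\{z_1=a_1\}$ transversally. We prevent this by using roots of different prime orders in different coordinates: a power $t^{1/2}$ cannot cancel against powers of $t^{1/3}$.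

\section{The set $E$ and its potential}\label{sec:E}

\subsection*{Data}
Put $d=n-2\ge1$ and write $x=(z,w)\in\mathbb C^d\times\mathbb C=\mathbb C^{n-1}$. Let $p_1,\dots,p_d$ be distinct primes. Fix pairwise distinct numbers $a_l\in\mathbb C$ and indices $j_l\in\{1,\dots,d\}$, $l=1,2,\dots$, such that for each $j$ the set $\{a_l:j_l=j\}$ is dense in $\mathbb C$; for instance, enumerate the union of the disjoint sets $j\sqrt2+\mathbb Q+i\mathbb Q$, $1\le j\le d$. The $l$-th term of our series is a root of order $q_l=p_{j_l}$ of $z_{j_l}-a_l$. Let $G_l$ be the group of $q_l$-th roots of unity, and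
\[
S_m=\prod_{l\le m}G_l,\qquad N_m=|S_m|=q_1\cdots q_m\quad(N_0=1),\qquad S=\prod_{l\ge1}G_l .
\]
The compact space $S$ indexes the sheets; it carries the product $\mu$ of the uniform probability measures. For every $z$ and $l$ choose a $q_l$-th root $r_l(z)$ of $z_{j_l}-a_l$; no continuity in $z$ is required. Then
\[
|r_l(z)|\le\max(1,|z_{j_l}-a_l|)\le(1+|z|)(1+|a_l|).
\]

Let $\varepsilon_l>0$ satisfy
\begin{equation}\label{eq:C1}
\varepsilon_l\,(1+|a_l|)\le e^{-lN_l}\qquad(l\ge1).
\end{equation}
Everything in this section holds under \eqref{eq:C1} alone; a second smallness condition is added in Section~\ref{sec:nodisks}. For $s\in S$ put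
\[
\sigma_m(z,s)=\sum_{l\le m}\varepsilon_ls_lr_l(z),\qquad\sigma(z,s)=\sum_{l\ge1}\varepsilon_ls_lr_l(z),\qquad T_m=\sum_{l>m}\varepsilon_l(1+|a_l|).
\]
The sum $\sigma_m(z,s)$ depends only on the first $m$ components of $s$, so we also regard it as a function of $s\in S_m$. For $l>m\ge0$ we have $N_l\ge2N_m$, hence $lN_l\ge lN_m+lN_m\ge mN_m+l$. Since $\sum_{l\ge1}e^{-l}<1$, this gives
\begin{equation}\label{eq:tail}
0<T_m\le e^{-mN_m},\qquad|\sigma(z,s)-\sigma_m(z,s)|\le(1+|z|)\,T_m\qquad(m\ge0).
\end{equation}
In particular $T_0\le1$, and $\sigma(z,\cdot)$ is a uniform limit of continuous functions on $S$. So $E_z=\{\sigma(z,s):s\in S\}$ is a nonempty compact subset of $\mathbb C$. Define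
\[
E=\{(z,w):w\in E_z\},\qquad Z_m=\{(z,w):w=\sigma_m(z,s)\text{ for some }s\in S_m\},
\]
and the fiberwise distances to these sets,
\[
\delta(z,w)=\min_{s\in S}|w-\sigma(z,s)|,\qquad\Lambda_m(z,w)=\min_{s\in S_m}|w-\sigma_m(z,s)| .
\]
Thus $E=\{\delta=0\}$ and $Z_m=\{\Lambda_m=0\}$, and $Z_m$, $\Lambda_m$ depend only on $\varepsilon_1,\dots,\varepsilon_m$.

\subsection*{Independence of the choice of roots}
Another choice of roots at $z$ has the form $\omega_lr_l(z)$ with $\omega_l\in G_l$, and it replaces $\sigma(z,s)$ by $\sigma(z,\omega s)$. The map $s\mapsto\omega s$ is a bijection of $S$ that preserves $\mu$, and it induces a bijection of $S_m$. So $E_z$, the family $(\sigma_m(z,s))_{s\in S_m}$ up to order, and integrals $\int_SF(\sigma(z,s))\,d\mu(s)$ do not depend on the choice. We use this freedom several times.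

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] The functions $\delta$ and $\Lambda_m$ are continuous on $\mathbb C^{n-1}$; in particular $E$ is closed.
\item[(b)] The function $P_m(z,w)=\prod_{s\in S_m}(w-\sigma_m(z,s))$ is a polynomial, and $Z_m=\{P_m=0\}$.
\item[(c)] Each fiber $E_z$ has area zero.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $|z-z'|\le1$ and $p=\max_jp_j$. Fix $l$ and write $q=q_l$, $j=j_l$, $r=r_l(z)$. The product of $r-r'$ over the $q$ roots $r'$ of $X^q-(z'_j-a_l)$ equals $r^q-(z'_j-a_l)=z_j-z'_j$. So some root $r'$ satisfies $|r-r'|\le|z-z'|^{1/q}\le|z-z'|^{1/p}$, and we may take it as $r_l(z')$. With these choices $|\sigma(z,s)-\sigma(z',s)|\le|z-z'|^{1/p}\sum_l\varepsilon_l\le|z-z'|^{1/p}$ for all $s$, hence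
\[
|\delta(z,w)-\delta(z',w')|\le|w-w'|+|z-z'|^{1/p}.
\]
The same argument with finite sums gives the same bound for $\Lambda_m$.

(b) Consider the polynomial $\Pi=\prod_{s\in S_m}\big(w-\sum_{l\le m}\varepsilon_ls_lR_l\big)$ in independent variables $w,R_1,\dots,R_m$. Replacing $R_l$ by $e^{2\pi i/q_l}R_l$ permutes the factors, so it fixes $\Pi$, and it multiplies a monomial containing $R_l^e$ by $e^{2\pi ie/q_l}$. Hence only exponents $e$ divisible by $q_l$ occur, and $\Pi=\widetilde\Pi(w,R_1^{q_1},\dots,R_m^{q_m})$ for a polynomial $\widetilde\Pi$. Substituting $R_l=r_l(z)$ gives $P_m(z,w)=\widetilde\Pi(w,z_{j_1}-a_1,\dots,z_{j_m}-a_m)$.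

(c) By \eqref{eq:tail}, $E_z$ is covered by $N_m$ disks of radius $(1+|z|)T_m$. Their total area is at most $\pi(1+|z|)^2N_me^{-2mN_m}$, which tends to $0$ as $m\to\infty$.
\end{proof}

\subsection*{The potential}
As in the model, we average the logarithmic distance over all sheets. For $(z,w)\notin E$ let
\[
\varphi(z,w)=\int_S\log|w-\sigma(z,s)|\,d\mu(s).
\]
The integrand is continuous on the compact space $S$, so $\varphi$ is finite.

\begin{lemma}\label{lem:potential}
The function $\varphi$ is pluriharmonic on $\mathbb C^{n-1}\setminus E$, and $\varphi(x)\to-\infty$ as $x\to x_0$, $x\notin E$, for every $x_0\in E$.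
\end{lemma}

\begin{proof}
\emph{Pluriharmonicity.} Let $K\subset\mathbb C^{n-1}\setminus E$ be a closed ball. By Lemma~\ref{lem:basic}(a) there are $\delta_0>0$ and $R$ with $\delta\ge\delta_0$ and $|z|\le R$ on $K$. Let $m$ be so large that $(1+R)T_m\le\delta_0/2$. For $(z,w)\in K$ and $s\in S$ we have $|w-\sigma|\ge\delta_0$ and, by \eqref{eq:tail}, $|w-\sigma_m|\ge\delta_0/2$. Since $|\log\beta-\log\beta'|\le|\beta-\beta'|/\min(\beta,\beta')$ for $\beta,\beta'>0$,
\[
\big|\log|w-\sigma|-\log|w-\sigma_m|\big|\le\frac{2}{\delta_0}(1+R)\,T_m .
\]
So $P_m$ has no zeros on $K$, and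
\[
\frac1{N_m}\log|P_m(z,w)|=\frac1{N_m}\sum_{s\in S_m}\log|w-\sigma_m(z,s)|=\int_S\log|w-\sigma_m(z,s)|\,d\mu(s)
\]
converges to $\varphi$ uniformly on $K$. The left side is pluriharmonic in the interior of $K$ by Lemma~\ref{lem:basic}(b), and hence so is $\varphi$.

\emph{Behavior at $E$.} Let $x=(z,w)\notin E$ with $|z|,|w|\le R$ and $\delta(x)\le T_m$, and put $C_R=3+2R$. Pick $s\in S$ with $|w-\sigma(z,s)|\le T_m$. The set of $s'\in S$ with $s'_l=s_l$ for all $l\le m$ has measure $1/N_m$, and for such $s'$ we have $\sigma_m(z,s')=\sigma_m(z,s)$, so \eqref{eq:tail} gives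
\[
|w-\sigma(z,s')|\le T_m+2(1+R)T_m=C_RT_m .
\]
For all other $s'$ we use $|w-\sigma(z,s')|\le R+(1+R)T_0\le C_R$. Integrating, and using the full strength of \eqref{eq:C1} through $T_m\le e^{-mN_m}$, we get
\[
\varphi(x)\le\frac1{N_m}\log(C_RT_m)+\Big(1-\frac1{N_m}\Big)\log C_R=\log C_R+\frac{\log T_m}{N_m}\le\log C_R-m .
\]
Now let $x_0\in E$ and $R=|x_0|+1$. For each $m$, since $T_m>0$, $\delta(x_0)=0$ and $\delta$ is continuous, we have $\delta\le T_m$ near $x_0$, and so $\varphi\le\log C_R-m$ at all points near $x_0$ outside $E$.
\end{proof}

\section{Excluding disks}\label{sec:nodisks}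

We now choose the $\varepsilon_l$ so that $E$ contains no disk. There are three steps: a disk that crosses one of the first $m$ branch loci transversally is not contained in $Z_m$; all disks in a suitable compact family are caught by finitely many branch loci and therefore keep a uniform distance from $Z_m$; and the tail of the series is made smaller than this distance.

\subsection*{A transversal crossing}
The next lemma is the qualitative form of Lemma~\ref{lem:one}. It holds for all positive coefficients, which leaves us free to choose them afterwards.

\begin{lemma}\label{lem:branch}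
Let $m\ge1$ and $\varepsilon_1,\dots,\varepsilon_m>0$ be arbitrary, and let $\gamma=(z,w):\mathbb D\to\mathbb C^d\times\mathbb C$ be holomorphic. If for some $l_0\le m$ the function $z_{j_{l_0}}-a_{l_0}$ has a simple zero in $\mathbb D$, then $\gamma(\mathbb D)\not\subset Z_m$.
\end{lemma}

\begin{proof}
Let $j=j_{l_0}$ and let $t_0$ be a simple zero of $z_j-a_{l_0}$. To make all roots single-valued at once, put $Q=p_1\cdots p_d$ and $t=t_0+\xi^Q$ with $\xi$ in a small disk $\Delta$ around $0$. For each $l\le m$ define a holomorphic function $R_l$ on $\Delta$ as follows. If $z_{j_l}-a_l\equiv0$, let $R_l=0$. Otherwise write $z_{j_l}(t)-a_l=(t-t_0)^{e_l}h_l(t)$ with $e_l\ge0$ and $h_l(t_0)\ne0$, let $g_l(\tau)$ be a holomorphic $q_l$-th root of $h_l(t_0+\tau)$ near $\tau=0$, and let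
\[
R_l(\xi)=\xi^{Qe_l/q_l}\,g_l(\xi^Q).
\]
In both cases $R_l(\xi)^{q_l}=z_{j_l}(t_0+\xi^Q)-a_l$, so the $R_l(\xi)$ are an admissible choice of roots.

Suppose $\gamma(\mathbb D)\subset Z_m$. Then the product over $s\in S_m$ of the holomorphic functions $w(t_0+\xi^Q)-\sum_{l\le m}\varepsilon_ls_lR_l(\xi)$ vanishes identically on $\Delta$. By the identity theorem one factor vanishes identically:
\begin{equation}\label{eq:sheet}
w(t_0+\xi^Q)=\sum_{l\le m}\varepsilon_ls_lR_l(\xi)\qquad(\xi\in\Delta)
\end{equation}
for a fixed $s\in S_m$. We compare the coefficients of $\xi^{Q/p_j}$ in the Taylor series. Since the primes are distinct, $Q/p_j$ is not divisible by $p_j$.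
\begin{itemize}
\item On the left, all exponents are divisible by $Q$, hence by $p_j$.
\item If $j_l=j'\ne j$, all exponents in $R_l$ are divisible by $Q/p_{j'}$, hence by $p_j$. This is where the different primes are used.
\item If $j_l=j$ and $l\ne l_0$, then $z_j(t_0)-a_l=a_{l_0}-a_l\ne0$, because the $a_l$ are distinct. So $e_l=0$, and all exponents in $R_l$ are divisible by $Q$, hence by $p_j$.
\item For $l=l_0$ we have $e_{l_0}=1$ and $q_{l_0}=p_j$, so $R_{l_0}(\xi)=\xi^{Q/p_j}g_{l_0}(\xi^Q)$.
\end{itemize}
So the coefficient of $\xi^{Q/p_j}$ in \eqref{eq:sheet} is $0$ on the left and $\varepsilon_{l_0}s_{l_0}g_{l_0}(0)\ne0$ on the right, a contradiction.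
\end{proof}

\subsection*{Compact families of disks}
The $l$-th coefficient can be subjected to finitely many conditions only, while there are uncountably many disks to exclude. We therefore organize the nonvertical disks into countably many compact families. For $\nu=1,2,\dots$ let $\mathcal F_\nu$ be the set of holomorphic maps $\gamma=(z,w):\mathbb D\to\mathbb C^d\times\mathbb C$ with
\[
|\gamma|\le\nu\ \text{ on }\mathbb D,\qquad\max_{1\le j\le d}|z_j'(0)|\ge1/\nu .
\]
It is nonempty, since it contains $t\mapsto(t,0,\dots,0)$. By Montel's theorem every sequence in $\mathcal F_\nu$ has a locally uniformly convergent subsequence, and both conditions pass to the limit. So $\mathcal F_\nu$ is compact in the metrizable topology of locally uniform convergence. The lower bound on the derivative keeps limits from becoming vertical.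

\begin{lemma}\label{lem:finite}
There are integers $1\le m_1<m_2<\cdots$, depending only on the sequences $(a_l)$ and $(j_l)$, such that for every $\gamma=(z,w)\in\mathcal F_\nu$ there is $l\le m_\nu$ for which $z_{j_l}-a_l$ has a simple zero in $\mathbb D$.
\end{lemma}

\begin{proof}
Fix $\nu$, and let $\mathcal U_l$ be the set of $\gamma\in\mathcal F_\nu$ for which $z_{j_l}-a_l$ has a simple zero in $\mathbb D$.

Each $\mathcal U_l$ is open in $\mathcal F_\nu$. Let $\gamma\in\mathcal U_l$ with simple zero $t_0$, and take a closed disk $\overline\Delta\subset\mathbb D$ centered at $t_0$ that contains no other zero of $z_{j_l}-a_l$. If $\tilde\gamma=(\tilde z,\tilde w)$ is so close to $\gamma$ that $|\tilde z_{j_l}-z_{j_l}|<|z_{j_l}-a_l|$ on $b\Delta$, then by Rouch\'e's theorem $\tilde z_{j_l}-a_l$ has exactly one zero in $\Delta$ counted with multiplicity, that is, a simple zero.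

The $\mathcal U_l$ cover $\mathcal F_\nu$. Let $\gamma\in\mathcal F_\nu$ and $z_j'(0)\ne0$. On a small disk $\Delta$ around $0$ we have $z_j'\ne0$, and $z_j(\Delta)$ is open. By density it contains some $a_l$ with $j_l=j$, and any $t_0\in\Delta$ with $z_j(t_0)=a_l$ is a simple zero of $z_{j_l}-a_l$.

By compactness $\mathcal F_\nu\subset\mathcal U_1\cup\dots\cup\mathcal U_m$ for some $m$, and then for all larger $m$. Choose $m_\nu$ successively among such $m$ with $m_\nu>m_{\nu-1}$.
\end{proof}

\subsection*{Choice of the coefficients}
Once $\varepsilon_1,\dots,\varepsilon_{m_\nu}$ are fixed, define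
\[
\tau_\nu=\inf_{\gamma\in\mathcal F_\nu}\ \sup_{t\in\mathbb D}\ \Lambda_{m_\nu}(\gamma(t)).
\]
This number is finite, since $\Lambda_{m_\nu}$ is bounded on $\{|x|\le\nu\}$, and it is positive. Indeed, if $\tau_\nu=0$, there are $\gamma_k\in\mathcal F_\nu$ with $\sup_{\mathbb D}\Lambda_{m_\nu}\circ\gamma_k\to0$. A subsequence converges to some $\gamma\in\mathcal F_\nu$, and $\Lambda_{m_\nu}\circ\gamma\equiv0$ by continuity of $\Lambda_{m_\nu}$. So $\gamma(\mathbb D)\subset Z_{m_\nu}$, which contradicts Lemmas~\ref{lem:finite} and~\ref{lem:branch}.

Choose $\varepsilon_1,\varepsilon_2,\dots$ successively so that $\varepsilon_l>0$ satisfies \eqref{eq:C1} and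
\begin{equation}\label{eq:C2}
\varepsilon_l\,(1+|a_l|)\le2^{-l}\,\frac{\tau_\nu}{1+\nu}\qquad\text{for all }\nu\text{ with }m_\nu<l .
\end{equation}
This is possible: for each $l$ there are finitely many such $\nu$, and their $\tau_\nu$ are determined by $\varepsilon_1,\dots,\varepsilon_{l-1}$. Summing \eqref{eq:C2} over $l>m_\nu$ gives
\begin{equation}\label{eq:gap}
(1+\nu)\,T_{m_\nu}\le2^{-m_\nu}\tau_\nu<\tau_\nu\qquad(\nu\ge1).
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:pole}]
Let $E$ and $\varphi$ be as in Section~\ref{sec:E}, with the coefficients just chosen. The set $E$ is nonempty and, by Lemma~\ref{lem:basic}(a), closed. Lemma~\ref{lem:potential} gives the pluriharmonicity of $\varphi$ and (i). It remains to prove (ii).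

First, no $\gamma=(z,w)\in\mathcal F_\nu$ has image in $E$. Otherwise, for each $t$ there is $s\in S$ with $w(t)=\sigma(z(t),s)$, and \eqref{eq:tail} gives $\Lambda_{m_\nu}(\gamma(t))\le(1+|z(t)|)T_{m_\nu}\le(1+\nu)T_{m_\nu}$. By \eqref{eq:gap} the supremum over $t$ is then less than $\tau_\nu$, against the definition of $\tau_\nu$.

Now let $\gamma=(z,w):\mathbb D\to\mathbb C^{n-1}$ be holomorphic with image in $E$. If some $z_j$ is nonconstant, pick $t_1\in\mathbb D$ with $z_j'(t_1)\ne0$ and $0<r<1-|t_1|$. The map $t\mapsto\gamma(t_1+rt)$ is bounded on $\mathbb D$, and its $j$-th component has derivative $rz_j'(t_1)\ne0$ at $0$. So it belongs to $\mathcal F_\nu$ for large $\nu$ and has image in $E$, which we have just excluded. Hence $z\equiv z_0$ is constant and $w(\mathbb D)\subset E_{z_0}$. By Lemma~\ref{lem:basic}(c) this set has empty interior, so $w$ is constant by the open mapping theorem.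
\end{proof}

This completes the proofs of Theorems~\ref{thm:rigid} and~\ref{thm:compact}.

\begin{thebibliography}{9}

\bibitem{Chirka}
E.~M.~Chirka, \emph{Complex Analytic Sets}.

\bibitem{Shcherbina}
N.~Shcherbina, \emph{On compacts possessing strictly plurisubharmonic functions}, arXiv:2004.14469 (2020).

\end{thebibliography}
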